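\title{Ribbons are determined up to rotation by their stable Grothendieck polynomials}

\begin{abstract}
We prove that two ribbons have the same stable Grothendieck polynomial if and only if they are equal or differ by a rotation through $180^\circ$. More precisely, a ribbon with $n$ boxes is determined up to rotation, among all skew shapes, by the components of degree at most $n+1$ of its stable Grothendieck polynomial in $n+1$ or more variables, and degrees at most $n$ do not suffice. The proof expands the polynomial in ribbon Schur functions, extracts an invariant from its component of degree $n+1$, and shows that this invariant separates the ribbons that the Billera--Thomas--van Willigenburg classification identifies as having equal Schur functions.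
\end{abstract}

\section{Introduction}

A skew shape $D=\lambda/\mu$ is the set of boxes $(i,j)$ with $\mu_i<j\le\lambda_i$, where $\mu\subseteq\lambda$ are partitions. It is drawn in English notation, with row $i$ above row $i+1$, and considered up to translation; $|D|$ is its number of boxes. It is \emph{connected} if any two boxes are joined by a chain of boxes in which consecutive boxes share an edge. A \emph{ribbon} is a nonempty connected skew shape that contains no $2\times2$ square. For a ribbon $\alpha$, the ribbon $\alpha^*$ is obtained by rotating $\alpha$ through $180^\circ$.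

A \emph{set-valued tableau} of shape $D$ assigns to each box $b$ a nonempty finite set $T(b)$ of positive integers such that $\max T(b)\le\min T(c)$ whenever $c$ is immediately to the right of $b$, and $\max T(b)<\min T(c)$ whenever $c$ is immediately below $b$. Put $|T|=\sum_b|T(b)|$ and $x^T=\prod_b\prod_{i\in T(b)}x_i$. The \emph{stable Grothendieck polynomial} of $D$ is
\[
G_D=\sum_T(-1)^{|T|-|D|}\,x^T ,
\]
the sum over all set-valued tableaux of shape $D$. It is a symmetric power series in $x_1,x_2,\dots$. We write $G_D^{(d)}$ for its homogeneous component of degree $d$, and $G_D(x_1,\dots,x_N)$ for the sum over tableaux with all entries at most $N$. For a single box, $G_D=1-\prod_i(1-x_i)=e_1-e_2+e_3-\cdots$. In general $G_D^{(d)}=0$ for $d<|D|$, and the tableaux with $|T|=|D|$ are the ordinary semistandard tableaux, so $G_D^{(|D|)}$ is the skew Schur function $s_D$. Thus $G_D$ refines $s_D$, and it is natural to ask how much of the shape it remembers.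

It cannot remember the orientation. Rotate a set-valued tableau of shape $\alpha$ with entries at most $N$ through $180^\circ$ and replace each entry $i$ by $N+1-i$. Both operations reverse the inequalities, so this is a bijection onto the set-valued tableaux of shape $\alpha^*$ with entries at most $N$, and it permutes the variables. By symmetry the two polynomials agree in $N$ variables for every $N$, and therefore
\begin{equation}\label{eq:rotation}
G_{\alpha^*}=G_\alpha .
\end{equation}
Schur functions of ribbons have further coincidences. They were classified by Billera, Thomas and van Willigenburg \cite{BTvW}, and they come from reversing individual factors in a product decomposition of the ribbon rather than the whole ribbon; Figure~\ref{fig:pair} shows an example. Either these coincidences persist for $G$, or only \eqref{eq:rotation} survives. The second alternative is the natural guess, because the bijection above explains \eqref{eq:rotation} in all degrees at once, while the two diagrams in Figure~\ref{fig:pair} are related by no symmetry. The problem of deciding whether $G_\alpha=G_\beta$ holds exactly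 when $\beta\in\{\alpha,\alpha^*\}$ is taken from \cite{ACCPPSZ}. The answer is affirmative.

\begin{theorem}\label{thm:main}
For ribbons $\alpha$ and $\beta$, we have $G_\alpha=G_\beta$ if and only if $\beta=\alpha$ or $\beta=\alpha^*$.
\end{theorem}

The proof uses only one component beyond the Schur function, and it does not need the second shape to be a ribbon.

\begin{theorem}\label{thm:strong}
Let $\alpha$ be a ribbon with $n\ge1$ boxes, let $D$ be any nonempty skew shape, and let $N\ge n+1$. If $G_D(x_1,\dots,x_N)$ and $G_\alpha(x_1,\dots,x_N)$ agree in all degrees $\le n+1$, then $D=\alpha$ or $D=\alpha^*$. The bound $n+1$ is optimal: degrees $\le n$ do not suffice.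
\end{theorem}

\begin{corollary}\label{cor:count}
The number of distinct power series $G_\alpha$, for ribbons $\alpha$ with $n$ boxes, is $\frac12\bigl(2^{n-1}+2^{\lfloor n/2\rfloor}\bigr)$.
\end{corollary}

Section~\ref{sec:ribbons} recalls the description of ribbons by compositions and the classification of \cite{BTvW}. Section~\ref{sec:expansion} expands $G_\alpha$ in ribbon Schur functions. Section~\ref{sec:invariant} reads off an invariant from the terms $h_ah_{n+1-a}$ of $G_\alpha^{(n+1)}$, first for the pair in Figure~\ref{fig:pair}. Section~\ref{sec:separation} shows that the invariant separates ribbons with equal Schur functions, and Section~\ref{sec:skew} passes to arbitrary skew shapes and proves the results above.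

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x/\y in {1/2,1/3,2/3} \fill[gray!25] (\x,\y) rectangle +(1,1);
\foreach \x/\y [count=\i] in {0/0,0/1,1/1,1/2,1/3,2/3,3/3,3/4,4/4}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+.5,\y+.5) {\small\i};}
\begin{scope}[xshift=8cm]
\foreach \x/\y in {2/1,2/2,3/2} \fill[gray!25] (\x,\y) rectangle +(1,1);
\foreach \x/\y [count=\i] in {0/0,0/1,1/1,2/1,2/2,3/2,3/3,3/4,4/4}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+.5,\y+.5) {\small\i};}
\end{scope}
\end{tikzpicture}
\caption{Two ribbons with the same Schur function that are not rotations of each other. Their row lengths, from bottom to top, are $(1,2,1,3,2)$ and $(1,3,2,1,2)$. Each consists of three copies of the same three-box ribbon (the middle copy is shaded); the copies are joined first by a step up and then by a step right on the left, and in the opposite order on the right.}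
\label{fig:pair}
\end{figure}

\section{Ribbons, compositions and Schur functions}\label{sec:ribbons}

Throughout, $[a,b]$ is an interval of integers, and $[P]$ is $1$ if the statement $P$ holds and $0$ otherwise.

\subsection{Compositions and cuts}
We identify a ribbon with the composition $\gamma=(\gamma_1,\dots,\gamma_k)$ of its row lengths, read from the \emph{bottom} row to the \emph{top} row; the leftmost box of row $i+1$ lies directly above the rightmost box of row $i$. We write $|\gamma|=n$ for the sum of the parts, $\ell(\gamma)=k$ for their number, and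
\[
S(\gamma)=\{\gamma_1+\dots+\gamma_j: 1\le j\le k-1\}\subseteq[1,n-1]
\]
for the set of \emph{cuts} of $\gamma$. The map $\gamma\mapsto S(\gamma)$ is a bijection from compositions of $n$ to subsets of $[1,n-1]$. If the boxes are numbered $1,\dots,n$ along the ribbon as in Figure~\ref{fig:pair}, then box $a+1$ is above box $a$ when $a\in S(\gamma)$ and to its right otherwise. Rotation reverses the composition, so $S(\gamma^*)=n-S(\gamma)$.

Let $r_\gamma$ be the Schur function of the ribbon $\gamma$. Reading a semistandard tableau along the ribbon gives $r_\gamma=\sum x_{w_1}\cdots x_{w_n}$, summed over words with $w_a\le w_{a+1}$ for $a\notin S(\gamma)$ and $w_a>w_{a+1}$ for $a\in S(\gamma)$. Substituting $[w_a>w_{a+1}]=1-[w_a\le w_{a+1}]$ at each cut and expanding gives MacMahon's formula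
\begin{equation}\label{eq:macmahon}
r_\gamma=\sum_{\gamma'}(-1)^{\ell(\gamma)-\ell(\gamma')}\prod_i h_{\gamma'_i},
\end{equation}
where $\gamma'$ runs over the compositions of $n$ with $S(\gamma')\subseteq S(\gamma)$ and $h_d$ is the complete homogeneous symmetric function.

We use three textbook facts. The ring of symmetric functions is the polynomial ring in $h_1,h_2,\dots$. In $N$ variables the polynomials $h_1,\dots,h_N$ remain algebraically independent, so a symmetric function of degree at most $N$ is determined by its specialization to $x_1,\dots,x_N$. Finally, the ring involution $\omega$ exchanging $h_d$ and $e_d$ sends $s_D$ to $s_{D^t}$, where $D^t$ is the transposed shape. The \emph{$h$-degree} of a monomial $h_{a_1}\cdots h_{a_j}$ with all $a_i\ge 1$ is $j$. By \eqref{eq:macmahon}, for a composition $\gamma$ of $n$ with $k$ parts, the components of $r_\gamma$ of $h$-degree $1$, of $h$-degree $2$, and of highest $h$-degree are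
\begin{equation}\label{eq:hparts}
(-1)^{k-1}h_n,\qquad (-1)^{k}\sum_{a\in S(\gamma)}h_ah_{n-a},\qquad h_{\gamma_1}\cdots h_{\gamma_k}.
\end{equation}

\subsection{Equal ribbon Schur functions}
For compositions, $\sigma\cdot\tau$ denotes concatenation and $\sigma\odot\tau$ near-concatenation, in which the last part of $\sigma$ and the first part of $\tau$ are added. For $\sigma=(\sigma_1,\dots,\sigma_s)$ put
\[
\sigma\circ\tau=\tau^{\odot\sigma_1}\cdot\tau^{\odot\sigma_2}\cdots\tau^{\odot\sigma_s}.
\]
The ribbon $\sigma\circ\tau$ consists of $|\sigma|$ copies of $\tau$, and the $y$-th copy is joined to the next by a step up or a step right according as $y\in S(\sigma)$ or not. With $m=|\tau|$ this says that, for $1\le a<|\sigma|\,m$,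
\begin{equation}\label{eq:circ}
a\in S(\sigma\circ\tau)\iff
\begin{cases}(a\bmod m)\in S(\tau), & m\nmid a,\\ a/m\in S(\sigma), & m\mid a.\end{cases}
\end{equation}
For example, $(1,2)\circ(1,2)=(1,2)\cdot(1,3,2)$ and $(2,1)\circ(1,2)=(1,3,2)\cdot(1,2)$ are the ribbons of Figure~\ref{fig:pair}. Also $(1)\circ\tau=\tau$.

\begin{lemma}\label{lem:circ}
\begin{enumerate}
\item[(a)] The product $\circ$ is associative.
\item[(b)] $(\sigma\circ\tau)^*=\sigma^*\circ\tau^*$.
\item[(c)] If $\rho_1\circ\dots\circ\rho_f=\rho'_1\circ\dots\circ\rho'_f$ and $|\rho_i|=|\rho'_i|$ for all $i$, then $\rho_i=\rho'_i$ for all $i$.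
\end{enumerate}
\end{lemma}

\begin{proof}
Let $l=|\sigma|$ and $m=|\tau|$. (a) Applying \eqref{eq:circ} twice, membership of $a$ in $S((\rho\circ\sigma)\circ\tau)$ means $(a\bmod m)\in S(\tau)$ if $m\nmid a$; $((a/m)\bmod l)\in S(\sigma)$ if $m\mid a$ and $lm\nmid a$; and $a/(lm)\in S(\rho)$ if $lm\mid a$. The same three conditions describe $S(\rho\circ(\sigma\circ\tau))$, because $a'=a\bmod lm$ satisfies $a'\equiv a\pmod m$, and $a'/m=(a/m)\bmod l$ when $m\mid a$.

(b) We have $a\in S((\sigma\circ\tau)^*)$ if and only if $lm-a\in S(\sigma\circ\tau)$. If $m\nmid a$ this means $m-(a\bmod m)\in S(\tau)$, that is, $(a\bmod m)\in S(\tau^*)$. If $m\mid a$ it means $l-a/m\in S(\sigma)$, that is, $a/m\in S(\sigma^*)$.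

(c) For two factors, $S(\tau)=S(\sigma\circ\tau)\cap[1,m-1]$ and $S(\sigma)=\{y: ym\in S(\sigma\circ\tau)\}$. Remove the last factor and induct on $f$.
\end{proof}

The one published result that we use is the following.

\begin{theorem}[{\cite[Theorem 4.1]{BTvW}}]\label{thm:btw}
For compositions $\alpha,\beta$, we have $r_\alpha=r_\beta$ if and only if there are factorizations $\alpha=\rho_1\circ\dots\circ\rho_f$ and $\beta=\rho'_1\circ\dots\circ\rho'_f$ with $\rho'_i\in\{\rho_i,\rho_i^*\}$ for all $i$.
\end{theorem}

Reversing all factors gives $\alpha^*$. Any other coincidence reverses one asymmetric factor and keeps another. By \eqref{eq:circ}, the small cuts of a product depend only on its last factors, so we put a coincidence in a normal form that isolates the last factor in which $\alpha$ and $\beta$ differ.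

\begin{lemma}\label{lem:normal}
Suppose $r_\alpha=r_\beta$ and $\beta\notin\{\alpha,\alpha^*\}$. After replacing $\beta$ by $\beta^*$ if necessary, there are compositions $\gamma,\gamma',\varepsilon,\delta$ with
\[
\alpha=\gamma\circ\varepsilon\circ\delta,\qquad \beta=\gamma'\circ\varepsilon^*\circ\delta,\qquad \varepsilon\ne\varepsilon^*,\qquad\delta\ne\delta^* .
\]
\end{lemma}

\begin{proof}
Take factorizations as in Theorem~\ref{thm:btw}. Some $\rho_i$ differs from $\rho_i^*$, since otherwise $\beta=\alpha$; let $g$ be the largest index with $\rho_g\ne\rho_g^*$. By Lemma~\ref{lem:circ}(b), $\beta^*$ is the product of the $(\rho'_i)^*\in\{\rho_i,\rho_i^*\}$, so after replacing $\beta$ by $\beta^*$ if necessary we have $\rho'_g=\rho_g$. For $i>g$ we have $\rho_i=\rho_i^*$, hence $\rho'_i=\rho_i$. Since $\beta\neq\alpha$ still holds, there is a largest index $i_0$ with $\rho'_{i_0}\ne\rho_{i_0}$, and $i_0<g$. Put $\varepsilon=\rho_{i_0}$, so that $\rho'_{i_0}=\varepsilon^*\ne\varepsilon$, and $\delta=\rho_{i_0+1}\circ\dots\circ\rho_f$. Let $\gamma$ and $\gamma'$ be the products of the $\rho_i$ and of the $\rho'_i$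 with $i<i_0$, both equal to $(1)$ if $i_0=1$. If $\delta=\delta^*=\rho_{i_0+1}^*\circ\dots\circ\rho_f^*$, then Lemma~\ref{lem:circ}(c) gives $\rho_g=\rho_g^*$, which is false.
\end{proof}

The compositions $(1)$, $(2)$, $(1,1)$ equal their reversals, so $|\varepsilon|,|\delta|\ge3$. Hence a ribbon with at most eight boxes is determined up to rotation, among ribbons, by its Schur function, and the pair in Figure~\ref{fig:pair} has the smallest size at which $G$ must do more.

\section{The expansion of $G_\alpha$ in ribbon Schur functions}\label{sec:expansion}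

Fix $N\ge1$, work with formal power series in $x_1,\dots,x_N$, and put $p=\prod_{i=1}^N(1-x_i)$. In a ribbon, consecutive rows interact through the single condition
\begin{equation}\label{eq:link}
\max T(\text{first box of row }i+1)<\min T(\text{last box of row }i).
\end{equation}
So the rest of the tableau sees a row only through $v=\max T(\text{first box})$ and $u=\min T(\text{last box})$. In a row with at least two boxes, $v\le u$, just as for the first and last entries of an ordinary row, and we shall see that such a row behaves like a sum of ordinary rows. In a one-box row the inequality is $v\ge u$ and this comparison fails; consecutive one-box rows are better treated together, as a column. We therefore need three building blocks: a row, a column, and a row with prescribed $v$ and $u$. The \emph{signed sum} of a family of set-valued fillings is the sum of $(-1)^{|T|-\#\text{boxes}}x^T$ over the family.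

\begin{lemma}\label{lem:row}
For $d\ge0$ and $M\ge1$, with $G_{(0)}=1$,
\[
G_{(d)}(y_1,\dots,y_M)=\prod_{j=1}^M(1-y_j)\sum_{m\ge d}h_m(y_1,\dots,y_M).
\]
\end{lemma}

\begin{proof}
Induct on $d$, for all $M$ at once. The case $d=0$ is the generating function $\sum_mh_m=\prod_j(1-y_j)^{-1}$. For $d\ge1$, let $u$ be the minimum of the last box. The other elements of that box form an arbitrary subset of $[u+1,M]$, each contributing a factor $-y_j$, and the other boxes form a set-valued row with entries in $[1,u]$. Hence
\[
G_{(d)}=\sum_{u=1}^M y_u\prod_{j>u}(1-y_j)\,G_{(d-1)}(y_1,\dots,y_u)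
=\prod_{j=1}^M(1-y_j)\sum_{m\ge d-1}\ \sum_{u=1}^M y_u\,h_m(y_1,\dots,y_u).
\]
The inner sum is $h_{m+1}(y_1,\dots,y_M)$, with monomials sorted by their largest variable.
\end{proof}

\begin{lemma}\label{lem:column}
For $l\ge1$ and any finite set $Y$ of variables,
\[
G_{(1^l)}(Y)=\sum_{j\ge0}(-1)^j\binom{l+j-1}{j}e_{l+j}(Y).
\]
\end{lemma}

\begin{proof}
A set-valued column with $l+j$ entries is a set of size $l+j$ cut into $l$ consecutive nonempty blocks. There are $\binom{l+j-1}{l-1}=\binom{l+j-1}{j}$ ways to cut, and the sign is $(-1)^j$.
\end{proof}

For $d\ge2$ and $v,u\in[1,N]$, let $W_d(v,u)$ be the signed sum of the set-valued rows of length $d$ whose first box has maximum $v$ and whose last box has minimum $u$. Let $H_d(v,u)$ be its ordinary counterpart, the sum of $x_{w_1}\cdots x_{w_d}$ over words $v=w_1\le\dots\le w_d=u$.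

\begin{lemma}\label{lem:pinned}
For $d\ge2$, we have $W_d(v,u)=p\sum_{d'\ge d}H_{d'}(v,u)$.
\end{lemma}

\begin{proof}
Both sides vanish unless $v\le u$. If $v\le u$, the rest of the first box is any subset of $[1,v-1]$, the rest of the last box is any subset of $[u+1,N]$, and the middle $d-2$ boxes form a set-valued row with entries in $[v,u]$. By Lemma~\ref{lem:row},
\[
W_d(v,u)=x_vx_u\prod_{j<v}(1-x_j)\prod_{j>u}(1-x_j)\,G_{(d-2)}(x_v,\dots,x_u)
=p\sum_{m\ge d-2}x_vx_u\,h_m(x_v,\dots,x_u),
\]
and $x_vx_uh_m(x_v,\dots,x_u)=H_{m+2}(v,u)$.
\end{proof}

The point of Lemma~\ref{lem:pinned} is that the factor $p$ does not depend on $v$ and $u$, so it can be pulled out of the sum over all tableaux. Call a part of a composition \emph{big} if it is at least $2$, and call a maximal block of consecutive parts equal to $1$ a \emph{run}.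

\begin{theorem}\label{thm:expansion}
Let $\alpha$ have $q$ big parts, indexed by the set $B$, and runs of lengths $l_1,\dots,l_t$. Then
\[
G_\alpha=p^{\,q}\sum_{\mathbf d,\,\mathbf j}\ \prod_{s=1}^t(-1)^{j_s}\binom{l_s+j_s-1}{j_s}\ r_{\alpha[\mathbf d;\mathbf j]},
\]
where the sum is over integers $d_i\ge\alpha_i$ $(i\in B)$ and $j_1,\dots,j_t\ge0$, and $\alpha[\mathbf d;\mathbf j]$ is obtained from $\alpha$ by replacing each big part $\alpha_i$ by $d_i$ and the $s$-th run by $l_s+j_s$ ones.
\end{theorem}

\begin{proof}
Fix $v_i,u_i\in[1,N]$ for $i\in B$, and consider the tableaux in which the first box of row $i$ has maximum $v_i$ and the last box has minimum $u_i$. There are three kinds of instances of \eqref{eq:link}. If rows $i$ and $i+1$ are both big, the condition is $v_{i+1}<u_i$; let $\eta$ be the product of $[v_{i+1}<u_i]$ over such $i$. If both rows have one box, it is the column condition inside a run. If one row is big and the other is the end of a run, then, since entries increase down the column formed by the run, the condition says that all entries of the run are greater than the $v$ of the big row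 just above, or less than the $u$ of the big row just below. Let $X_s$ be the set of variables $x_c$ with $c$ strictly between these bounds for the $s$-th run, a bound being omitted when there is no big row on that side. Signs and monomials are multiplicative over boxes, so these tableaux have signed sum
\[
\eta\prod_{i\in B}W_{\alpha_i}(v_i,u_i)\prod_{s=1}^tG_{(1^{l_s})}(X_s).
\]
In $\alpha[\mathbf d;\mathbf j]$ big parts stay big and runs stay nonempty, so big rows and runs occur in the same order as in $\alpha$. The same analysis shows that the semistandard tableaux of shape $\alpha[\mathbf d;\mathbf j]$ in which the big row corresponding to $i$ starts with $v_i$ and ends with $u_i$ contribute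
\[
\eta\prod_{i\in B}H_{d_i}(v_i,u_i)\prod_{s=1}^te_{l_s+j_s}(X_s).
\]
By Lemmas~\ref{lem:pinned} and~\ref{lem:column}, the first expression equals $p^q$ times the sum of the second over $\mathbf d,\mathbf j$ with the stated coefficients. Summing over all choices of $(v_i,u_i)_{i\in B}$ gives the theorem.
\end{proof}

Since $p$ and the $r_\gamma$ are symmetric, the theorem also proves the symmetry of $G_\alpha$ for ribbons, the only case in which this paper uses the symmetry of $G$.

We need the first two components. Let $n=|\alpha|$ and $k=\ell(\alpha)$. For $1\le i\le k$ let $\alpha^{+i}$ be the composition of $n+1$ obtained by \emph{stretching} row $i$: replace $\alpha_i$ by $\alpha_i+1$ if $\alpha_i\ge2$, and replace it by the two parts $1,1$ if $\alpha_i=1$.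

\begin{corollary}\label{cor:next}
We have $G_\alpha^{(n)}=r_\alpha$ and
\begin{equation}\label{eq:next}
G_\alpha^{(n+1)}=\sum_{i=1}^k(-1)^{\ell(\alpha^{+i})-k}\,r_{\alpha^{+i}}-q\,h_1r_\alpha .
\end{equation}
\end{corollary}

\begin{proof}
In Theorem~\ref{thm:expansion}, $p^q=1-qh_1+(\text{degree}\ge2)$. The only term of the sum of degree $n$ is $r_\alpha$. A term of degree $n+1$ either has one $d_i=\alpha_i+1$, giving $r_{\alpha^{+i}}$ with $\ell(\alpha^{+i})=k$, or one $j_s=1$, with coefficient $-l_s$. In the second case the composition equals $\alpha^{+i}$ for each of the $l_s$ indices $i$ in the run, and $\ell(\alpha^{+i})=k+1$.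
\end{proof}

For instance, $G_{(2)}^{(3)}=h_3-h_1h_2$. The coefficient of $x_1x_2x_3$ is $1-3=-2$, which accounts for the two rows $\{1,2\}\{3\}$ and $\{1\}\{2,3\}$.

\section{The quadratic invariant}\label{sec:invariant}

By \eqref{eq:hparts}, the terms of $h$-degree $2$ in $r_\alpha$ list the cuts of $\alpha$, but only as unordered pairs $\{a,n-a\}$: they record $[a\in S(\alpha)]+[a\in S(\alpha^*)]$ and forget which of the two ribbons a cut belongs to. In degree $n+1$ each cut is listed several times, once for each stretched row, and it moves by one when the stretched row lies below it. The multiplicities therefore record the position of the cut among all cuts. This is the extra information, and it is already visible in the smallest coincidence.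

\begin{example}\label{ex:nine}
Let $\alpha=(1,2,1,3,2)$ and $\beta=(1,3,2,1,2)$, so $S(\alpha)=\{1,3,4,7\}$ and $S(\beta)=\{1,4,6,7\}$. In both $r_\alpha$ and $r_\beta$ the terms of $h$-degree $2$ are $-(h_1h_8+h_2h_7+h_3h_6+h_4h_5)$. The cuts of the stretched compositions are as follows.
\[
\begin{array}{c|ccccc}
i&1&2&3&4&5\\\hline
S(\alpha^{+i})&\{1,2,4,5,8\}&\{1,4,5,8\}&\{1,3,4,5,8\}&\{1,3,4,8\}&\{1,3,4,7\}\\
S(\beta^{+i})&\{1,2,5,7,8\}&\{1,5,7,8\}&\{1,4,7,8\}&\{1,4,6,7,8\}&\{1,4,6,7\}
\end{array}
\]
By \eqref{eq:hparts} and \eqref{eq:next}, each cut $a$ in the table contributes $(-1)^5h_ah_{10-a}$, and the only term of $h$-degree $2$ in $qh_1r_\alpha$ or $qh_1r_\beta$ is a multiple of $h_1h_9$. The cut $5$ occurs three times for $\alpha$ and twice for $\beta$, so the coefficient of $h_5^2$ is $-3$ in $G_\alpha^{(10)}$ and $-2$ in $G_\beta^{(10)}$. The reason is that $5$ arises by shifting the common cut $4$, which is the third cut of $\alpha$ but the second cut of $\beta$.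
\end{example}

For a composition $\sigma$ of $n$ with $k$ parts and $1\le a\le n$, define
\[
c_\sigma(a)=\#\{i\in[1,k]:a\in S(\sigma^{+i})\},\qquad I_\sigma(a)=c_\sigma(a)+c_{\sigma^*}(a).
\]
Then $I_{\sigma^*}=I_\sigma$. Put $\operatorname{rk}_\sigma(a)=|S(\sigma)\cap[1,a]|$ and $\bar S(\sigma)=S(\sigma)\cup\{0,n\}$.

\begin{lemma}\label{lem:c}
For $1\le a\le n$ we have $c_\sigma(n+1-a)=c_{\sigma^*}(a)$ and
\begin{equation}\label{eq:c}
c_\sigma(a)=[a\in S(\sigma)]\bigl(k-\operatorname{rk}_\sigma(a)\bigr)+[a-1\in S(\sigma)]\operatorname{rk}_\sigma(a-1)+[a-1\in\bar S(\sigma)]\,[a\in\bar S(\sigma)].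
\end{equation}
\end{lemma}

\begin{proof}
Stretching commutes with reversal: $(\sigma^{+i})^*=(\sigma^*)^{+(k+1-i)}$. Hence $n+1-a\in S(\sigma^{+i})$ if and only if $a\in S((\sigma^*)^{+(k+1-i)})$, which gives the first claim. Let $A_j=\sigma_1+\dots+\sigma_j$ for $0\le j\le k$. Then $S(\sigma^{+i})$ is the disjoint union of $\{A_j:1\le j<i\}$, of $\{A_j+1:i\le j\le k-1\}$, and, when $\sigma_i=1$, of $\{A_i\}$. For $1\le j\le k-1$ the element $A_j$ lies in the first set for the $k-j$ indices $i>j$, the element $A_j+1$ lies in the second set for the $j$ indices $i\le j$, and $j=\operatorname{rk}_\sigma(A_j)$. This gives the first two terms. Finally, $a=A_i$ for some $i$ with $\sigma_i=1$ exactly when $a-1$ and $a$ both lie in $\bar S(\sigma)=\{A_0,\dots,A_k\}$.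
\end{proof}

\begin{proposition}\label{prop:invariant}
Let $\alpha,\beta$ be ribbons with $n$ boxes, and suppose $G_\alpha^{(d)}=G_\beta^{(d)}$ for $d=n,n+1$ in $N\ge n+1$ variables. Then $r_\alpha=r_\beta$ as symmetric functions, $\ell(\alpha)=\ell(\beta)$, and $I_\alpha(a)=I_\beta(a)$ for $1\le a\le n$.
\end{proposition}

\begin{proof}
Since $N\ge n+1$, the polynomials $h_1,\dots,h_{n+1}$ in $x_1,\dots,x_N$ are algebraically independent. So both components have unique expressions as polynomials in the $h_i$, and we may compare coefficients. In degree $n$ we get $r_\alpha=r_\beta$. The term of highest $h$-degree in \eqref{eq:hparts} shows that $\alpha$ and $\beta$ have the same multiset of parts, hence the same length $k$ and the same number $q$ of big parts.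

In \eqref{eq:next}, the part of $h$-degree $2$ of the $i$-th summand is
\[
(-1)^{\ell(\alpha^{+i})-k}(-1)^{\ell(\alpha^{+i})}\sum_{a\in S(\alpha^{+i})}h_ah_{n+1-a}=(-1)^k\sum_{a\in S(\alpha^{+i})}h_ah_{n+1-a},
\]
so big rows and one-box rows contribute with the same sign. The part of $h$-degree $2$ of $-qh_1r_\alpha$ is $-qh_1\cdot(-1)^{k-1}h_n$. Hence the part of $h$-degree $2$ of $(-1)^kG_\alpha^{(n+1)}-q\,h_1h_n$ is $\sum_{a=1}^nc_\alpha(a)h_ah_{n+1-a}$. By Lemma~\ref{lem:c}, the coefficient of the monomial $h_ah_{n+1-a}$ in this sum is $c_\alpha(a)+c_\alpha(n+1-a)=I_\alpha(a)$ if $2a\ne n+1$, and $c_\alpha(a)=\frac12I_\alpha(a)$ if $2a=n+1$. The same holds for $\beta$ with the same $k$ and $q$.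
\end{proof}

\section{Separating ribbons with the same Schur function}\label{sec:separation}

The difficulty is that $I_\alpha$ mixes $\alpha$ with $\alpha^*$, so a difference between $c_\alpha$ and $c_\beta$ could be canceled by the difference between $c_{\alpha^*}$ and $c_{\beta^*}$. In the normal form of Lemma~\ref{lem:normal} we look at the copy of $\delta$ that follows the first place where $S(\alpha)$ and $S(\beta)$ differ. There the ranks of $\alpha$ and $\beta$ differ by $\pm1$ and those of $\alpha^*$ and $\beta^*$ differ by $\mp1$; the first discrepancy is seen at the cuts of $\delta$, the second at the cuts of $\delta^*$. Complete cancellation would force $\delta=\delta^*$.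

\begin{proposition}\label{prop:separate}
Let $\alpha=\gamma\circ\varepsilon\circ\delta$ and $\beta=\gamma'\circ\varepsilon^*\circ\delta$ be compositions of $n$ with the same length $k$, where $\varepsilon\ne\varepsilon^*$ and $\delta\ne\delta^*$. Then $I_\alpha(a)\ne I_\beta(a)$ for some $a\in[1,n]$.
\end{proposition}

\begin{proof}
Let $m=|\delta|$. Since $\varepsilon\ne\varepsilon^*$, there is a smallest $j$ lying in exactly one of $S(\varepsilon)$ and $S(\varepsilon^*)$, and $1\le j\le|\varepsilon|-1$; in particular $(j+1)m\le n$. Put
\[
\theta=[j\in S(\varepsilon)]-[j\in S(\varepsilon^*)]=\pm1,\qquad \chi(s)=[s\in S(\delta)]-[s\in S(\delta^*)]\quad(1\le s\le m-1).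
\]
By Lemma~\ref{lem:circ}(b), $\alpha^*=\gamma^*\circ\varepsilon^*\circ\delta^*$ and $\beta^*=\gamma'^*\circ\varepsilon\circ\delta^*$. We determine the four cut sets on $[1,(j+1)m-1]$ from \eqref{eq:circ}.
\begin{itemize}
\item If $m\nmid a$ and $s=a\bmod m$, then $a$ lies in $S(\alpha)$, and likewise in $S(\beta)$, if and only if $s\in S(\delta)$; it lies in $S(\alpha^*)$, and likewise in $S(\beta^*)$, if and only if $s\in S(\delta^*)$.
\item If $a=im$ with $1\le i\le j$, then $a\in S(\alpha)$ means $i\in S(\gamma\circ\varepsilon)$, and since $i<|\varepsilon|$ this means $i\in S(\varepsilon)$; the factor $\gamma$ plays no role. For the same reason, $a\in S(\beta^*)$ means $i\in S(\varepsilon)$, while $a\in S(\beta)$ and $a\in S(\alpha^*)$ each mean $i\in S(\varepsilon^*)$.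
\end{itemize}
By the minimality of $j$, on $[1,(j+1)m-1]$ the sets $S(\alpha)$ and $S(\beta)$ differ only at $jm$, and so do $S(\alpha^*)$ and $S(\beta^*)$. Therefore, for $jm<a<(j+1)m$,
\[
\operatorname{rk}_\alpha(a)-\operatorname{rk}_\beta(a)=\theta,\qquad \operatorname{rk}_{\alpha^*}(a)-\operatorname{rk}_{\beta^*}(a)=-\theta .
\]
Let $a=jm+s$ with $2\le s\le m-1$. Both $a-1$ and $a$ lie strictly between $jm$ and $(j+1)m$, so they lie in $[1,n-1]$, and the last term of \eqref{eq:c} is the same for $\alpha$ and $\beta$, and the same for $\alpha^*$ and $\beta^*$. All four compositions have length $k$. Thus \eqref{eq:c} gives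
\begin{align*}
c_\alpha(a)-c_\beta(a)&=\theta\bigl([s-1\in S(\delta)]-[s\in S(\delta)]\bigr),\\
c_{\alpha^*}(a)-c_{\beta^*}(a)&=-\theta\bigl([s-1\in S(\delta^*)]-[s\in S(\delta^*)]\bigr),
\end{align*}
and adding the two lines,
\begin{equation}\label{eq:diff}
I_\alpha(jm+s)-I_\beta(jm+s)=\theta\bigl(\chi(s-1)-\chi(s)\bigr)\qquad(2\le s\le m-1).
\end{equation}
Suppose $I_\alpha=I_\beta$. Since $\theta\ne0$, the function $\chi$ is constant on $[1,m-1]$, an interval that is nonempty because $\delta\ne\delta^*$. Since $S(\delta^*)=m-S(\delta)$, we have $\chi(m-s)=-\chi(s)$, so the constant equals its negative and $\chi=0$. This means $S(\delta)=S(\delta^*)$, contrary to $\delta\neq\delta^*$.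
\end{proof}

In Example~\ref{ex:nine}, $\varepsilon=\delta=(1,2)$, $m=3$, $j=1$, $\theta=1$, $\chi(1)=1$ and $\chi(2)=-1$; formula \eqref{eq:diff} with $s=2$ gives $I_\alpha(5)-I_\beta(5)=2$, in agreement with $I_\alpha(5)=2\cdot3$ and $I_\beta(5)=2\cdot2$. Both asymmetry hypotheses are needed: with $\gamma=\gamma'=(1)$ we have $\beta=\alpha$ if $\varepsilon=\varepsilon^*$, and $\beta=\alpha^*$ if $\delta=\delta^*$.

\begin{proposition}\label{prop:ribbons}
Let $\alpha,\beta$ be ribbons with $n$ boxes, and suppose $G_\alpha^{(d)}=G_\beta^{(d)}$ for $d=n,n+1$ in $N\ge n+1$ variables. Then $\beta\in\{\alpha,\alpha^*\}$.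
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:invariant}, $r_\alpha=r_\beta$, $\ell(\alpha)=\ell(\beta)$ and $I_\alpha=I_\beta$. The length and $I_\beta$ do not change when $\beta$ is replaced by $\beta^*$. If $\beta\notin\{\alpha,\alpha^*\}$, then Lemma~\ref{lem:normal} puts the pair in the form required by Proposition~\ref{prop:separate}, which gives $I_\alpha\ne I_\beta$, a contradiction.
\end{proof}

\section{Arbitrary skew shapes and the proofs of the main results}\label{sec:skew}

To pass from ribbons to arbitrary shapes it suffices to show that the Schur function alone recognizes ribbons. A ribbon is characterized by having one connected component and no $2\times2$ square. The number of squares is not directly visible in $s_D$, but it is tied by a counting identity to the numbers of rows, columns and components, which are accessible.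

\begin{lemma}\label{lem:columns}
Let $D$ be a nonempty skew shape with $C$ nonempty columns. Then $s_D(x_1,\dots,x_N)\ne0$ for $N\ge|D|$, and the degree of $s_D$ in $x_1$ is $C$.
\end{lemma}

\begin{proof}
Fill each column with $1,2,3,\dots$ from its top box down. The top box of a column is weakly higher than the top box of the column to its left, so rows weakly increase and the filling is semistandard. Its entries are at most $|D|$, and it has $C$ ones. No semistandard tableau has two ones in a column, and there is no cancellation in $s_D$.
\end{proof}

\begin{lemma}\label{lem:recognize}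
If $D$ is a skew shape, $\alpha$ is a ribbon, and $s_D=r_\alpha$ as symmetric functions, then $D$ is a ribbon.
\end{lemma}

\begin{proof}
Let $n=|D|=|\alpha|$. Let $D$ have $R$ nonempty rows, $C$ nonempty columns, $K$ connected components and $F$ squares of size $2\times2$. List the nonempty rows from top to bottom, and let $o_i$ $(1\le i\le R-1)$ be the number of vertically adjacent pairs of boxes with one box in the $i$-th and one in the $(i+1)$-st. Rows and columns of a skew shape have no gaps. Hence a column with $c$ boxes contains $c-1$ such pairs, so $\sum_io_i=n-C$; the $o_i$ pairs between two rows occupy consecutive columns, so $F=\sum_i\max(o_i-1,0)$; and a new component begins after the $i$-th row exactly when $o_i=0$, so $K-1=\#\{i:o_i=0\}$. Therefore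
\[
n-C=F+\#\{i:o_i\ge1\}=F+(R-1)-(K-1),\qquad\text{that is,}\qquad F-K=n-R-C .
\]
By Lemma~\ref{lem:columns}, $C$ is determined by $s_D$, and so is $R$, the number of nonempty columns of $D^t$, because $s_{D^t}=\omega s_D$. So $F-K$ takes the same value for $D$ as for $\alpha$, namely $0-1=-1$.

If $D$ were disconnected, its components could be filled independently, and $s_D$ would be a product of two homogeneous symmetric functions of positive degree. Every monomial in the $h_i$ occurring in such a product has $h$-degree at least $2$, whereas $r_\alpha$ contains $\pm h_n$ by \eqref{eq:hparts}. Hence $K=1$ and $F=0$.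
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
All components are taken in $x_1,\dots,x_N$. If $|D|<n$, then $G_D^{(|D|)}=s_D\ne0$ by Lemma~\ref{lem:columns}, while $G_\alpha^{(|D|)}=0$. If $|D|>n$, then $G_D^{(n)}=0$, while $G_\alpha^{(n)}=r_\alpha\ne0$ by the same lemma. So $|D|=n$ and $s_D=r_\alpha$ in $N\ge n$ variables, hence as symmetric functions. By Lemma~\ref{lem:recognize}, $D$ is a ribbon, and Proposition~\ref{prop:ribbons} gives $D\in\{\alpha,\alpha^*\}$.

For optimality take $\alpha=(1,2,1,3,2)=(1,2)\circ(1,2)$ and $D=\beta=(1,3,2,1,2)=(2,1)\circ(1,2)$, with $n=9$. By Theorem~\ref{thm:btw}, $r_\alpha=r_\beta$, so $G_\alpha$ and $G_\beta$ agree in all degrees $\le9$, but $\beta$ is neither $\alpha$ nor $\alpha^*=(2,3,1,2,1)$. The two series first differ in degree $10$, as computed in Example~\ref{ex:nine}.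
\end{proof}

\begin{remark}
The full hypothesis $N\ge n+1$ is used only in Proposition~\ref{prop:invariant}; the other steps need $N\ge n$. Some lower bound on $N$ is necessary: if $N<n$ and $\alpha=(1^n)$, then $G_\alpha(x_1,\dots,x_N)=0=G_D(x_1,\dots,x_N)$ for every $D$ with a column of more than $N$ boxes.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\beta\in\{\alpha,\alpha^*\}$, then $G_\alpha=G_\beta$ by \eqref{eq:rotation}. Conversely, if $G_\alpha=G_\beta$, specialize to $N=|\alpha|+1$ variables and apply Theorem~\ref{thm:strong} with $D=\beta$.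
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
By Theorem~\ref{thm:main}, the fibers of $\alpha\mapsto G_\alpha$ are the sets $\{\alpha,\alpha^*\}$. Ribbons with $n$ boxes correspond to the $2^{n-1}$ subsets $S\subseteq[1,n-1]$, and $\alpha=\alpha^*$ means that $S$ is a union of orbits of $a\mapsto n-a$. There are $\lceil(n-1)/2\rceil=\lfloor n/2\rfloor$ orbits, so $2^{\lfloor n/2\rfloor}$ fibers have one element and the others have two. The number of fibers is $2^{\lfloor n/2\rfloor}+\frac12\bigl(2^{n-1}-2^{\lfloor n/2\rfloor}\bigr)$.
\end{proof}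

\begin{thebibliography}{9}

\bibitem{ACCPPSZ}
Ethan Alwaise, Shuli Chen, Alexander Clifton, Rebecca Patrias, Rohil Prasad, Madeline Shinners, Albert Zheng,
\emph{Coincidences among skew dual stable Grothendieck polynomials},
arXiv:1609.06171 (2016).

\bibitem{BTvW}
Billera, Thomas, van Willigenburg,
\emph{Decomposable compositions, symmetric quasisymmetric functions and equality of ribbon Schur functions},
Adv. Math. 204 (2006).

\end{thebibliography}
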